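# Core compactness of $X$ from the Scott topology on its closed sets

## 1. A convergent sequence and its lattice of closed sets

Take $X=\{0\}\cup\{1/n:n\ge 1\}$ with the usual topology, and put $T_k=\{1/n:n\ge k\}$. Which subsets are closed? If $0\notin A$, then $A$ is closed exactly when $X\setminus A$ contains all $1/n$ from some $n$ on, that is, when $A$ is finite. If $0\in A$, then $A$ is closed, because its complement consists of isolated points. So the closed sets are the finite sets and the sets containing $0$.

For any space $X$, let $C(X)$ be the set of closed subsets, ordered by inclusion. We write $L=C(X)$. It is a complete lattice: the supremum of a family is the closure of its union, and finite joins are unions. We write $\overline A$ for the closure of $A$, and $\overline x$ for $\overline{\{x\}}$. A subset $D$ of an ordered set is directed if it is nonempty and any two of its elements have an upper bound in $D$.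

**Definition (Scott topology).** A set $\mathcal V\subseteq L$ is *Scott open* if it is an upper set and every directed $D\subseteq L$ with $\sup D\in\mathcal V$ has an element in $\mathcal V$. Equivalently, its complement is *Scott closed*: a lower set closed under directed suprema. The Scott open sets form a topology $\sigma(L)$, and $\Sigma L=\Sigma C(X)=(L,\sigma(L))$.

Here are three sets in the lattice of our sequence, each checked by hand.

- $\{A: A\neq\emptyset\}$ is Scott open: if $\sup D=\overline{\bigcup D}$ is nonempty, some $d\in D$ is nonempty.
- $\mathcal E_{m,k}=\{F\subseteq T_k:|F|\le m\}$ is Scott closed. It is a lower set. If $D\subseteq\mathcal E_{m,k}$ is directed, an element of $D$ of the largest size is the greatest element of $D$, so $\sup D\in D$.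
- $\mathcal W=\{A:0\in A\text{ or }|A|\ge 2\}$ is Scott open. Its complement $\{\emptyset\}\cup\{\{1/n\}:n\ge1\}$ is a lower set, and a directed subset of it contains at most one singleton, hence has a greatest element.

One observation holds in every space and will be used all the time. If $Y\subseteq X$ is any subset and $\mathcal V$ is Scott open, then
$$\overline Y\in\mathcal V\quad\Longrightarrow\quad \overline G\in\mathcal V\ \text{ for some finite } G\subseteq Y. \tag{1}$$
Indeed, the sets $\overline G$ with $G\subseteq Y$ finite form a directed family with supremum $\overline Y$. When $A$ is closed, (1) applies to $Y=A$.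

**Definition (way below, core compact).** For open sets $U,V$ of a space, $U\ll V$ means: whenever $(V_\lambda)$ is a directed family of open sets with $V\subseteq\bigcup V_\lambda$, then $U\subseteq V_\lambda$ for some $\lambda$. The lattice of open sets is *continuous* if every open $V$ is the union of the open sets $U\ll V$. A space is *core compact* if its lattice of open sets is continuous.

The family $\{U:U\ll V\}$ is always directed: it contains $\emptyset$, and it is closed under finite unions. So continuity says precisely:
$$\text{for every open }V\text{ and } p\in V\text{ there is an open }U\text{ with }p\in U\ll V. \tag{2}$$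
In a continuous lattice of open sets, $\ll$ interpolates:
$$U\ll V\quad\Longrightarrow\quad U\ll W\ll V\ \text{ for some open }W. \tag{3}$$
To see this, consider all $W'$ for which $W'\ll W\ll V$ for some $W$. By (2) used twice they cover $V$, and they form a directed family because $W_1'\cup W_2'\ll W_1\cup W_2\ll V$. So $U\subseteq W'\ll W\ll V$ for some such pair.

Our sequence is core compact. If $K$ is compact and open and $K\subseteq W$, then $K\ll W$. The sets $\{1/n\}$ and $\{0\}\cup T_k$ are compact and open, and they give (2).

**Claim.** For $X=\{0\}\cup\{1/n:n\ge1\}$, the space $\Sigma C(X)$ is not core compact.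

Let $\mathcal V_0=\{A:A\ne\emptyset\}$ and suppose $\Sigma L$ is core compact. Applying (2) twice at the point $\{0\}$ of $\Sigma L$, we get Scott open sets with $\{0\}\in\mathcal U\ll\mathcal V\ll\mathcal V_0$.

First, *few far-out points never reach $\mathcal V$*. Fix $m$. The sets $L\setminus\mathcal E_{m,k}$ are Scott open and increase with $k$, and since $\bigcap_k\mathcal E_{m,k}=\{\emptyset\}$, their union is $\mathcal V_0$. As $\mathcal V\ll\mathcal V_0$, there is $k_m$ with $\mathcal V\cap\mathcal E_{m,k_m}=\emptyset$. We may enlarge the $k_m$ so that $k_1\le k_2\le\cdots$.

Second, *many far-out points do reach $\mathcal U$*. Since $\{0\}\subseteq\overline{T_{k_j}}$ and $\mathcal U$ is an upper set, $\overline{T_{k_j}}\in\mathcal U$. By (1) there is a finite $F_j\subseteq T_{k_j}$ with $F_j\in\mathcal U$.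

Consequently, if $G\in\mathcal V$ is finite with $m=|G|$ (so $m\ge1$), then $G\not\subseteq F_j$ for all $j\ge m$; otherwise $G\subseteq T_{k_j}\subseteq T_{k_m}$ would give $G\in\mathcal E_{m,k_m}$. Now let
$$\mathcal V_i=\{A\in\mathcal V: A\not\subseteq F_j\text{ for all }j\ge i\}\qquad(i\ge1).$$
These sets increase with $i$. They cover $\mathcal V$: given $A\in\mathcal V$, use (1) to get a finite $G\subseteq A$ in $\mathcal V$; with $m=|G|$ we have $A\in\mathcal V_m$. Each $\mathcal V_i$ is Scott open. It is an upper set. Let $D$ be directed with $\sup D\in\mathcal V_i$ and suppose $D\cap\mathcal V_i=\emptyset$. Pick $d_0\in D\cap\mathcal V$ and a finite $G\subseteq d_0$ with $G\in\mathcal V$, $|G|=m$. Each $d\in D$ with $d\supseteq d_0$ lies in $\mathcal V\setminus\mathcal V_i$, so $d\subseteq F_j$ for some $j\ge i$, and $j<m$ since $G\subseteq d$. Only finitely many $j$ occur, so one $j$ serves all $d\supseteq d_0$: if for each of these $j$ some $d_j\supseteq d_0$ were not contained in $F_j$, an upper bound in $D$ of the $d_j$ and $d_0$ would be contained in none of them. Hence $\sup D\subseteq F_j$ with $j\ge i$, contradicting $\sup D\in\mathcal V_i$.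

Since $\mathcal U\ll\mathcal V=\bigcup_i\mathcal V_i$, we get $\mathcal U\subseteq\mathcal V_i$ for some $i$. But $F_i\in\mathcal U$ and $F_i\notin\mathcal V_i$. This contradiction proves the claim.

Compare this with a discrete space $X$, where $L$ is the power set. By (1), a Scott open $\mathcal V\ni A$ contains a finite $G\subseteq A$. The set $\{B:G\subseteq B\}$ is Scott open, because a finite set contained in a directed union lies in one member. It contains $A$, and it is way below $\mathcal V$: one member of any directed open cover of $\mathcal V$ contains $G$, hence every $B\supseteq G$. So $\Sigma C(X)$ is core compact, and $X$ is core compact too, since $\{x\}\ll W$ whenever $x\in W$.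

## 2. From $\Sigma C(X)$ back to $X$

The sequence shows that core compactness does not pass from $X$ up to $\Sigma C(X)$. Does it pass down? Let $X$ be a $T_0$ space with $\Sigma C(X)$ core compact. Must $X$ be core compact? The question is taken from Yuxu Chen, Hui Kou, Zhenchao Lyu, "Continuity and core compactness of topological spaces", arXiv:2203.06344 (2022). The result known from that source is an equivalence for a special class of spaces.

**Definition (directed space).** The specialization order of a $T_0$ space is $x\le y\iff x\in\overline y$. Open sets are upper sets for it. A directed $D\subseteq X$ *converges* to $x$ if every open $N\ni x$ contains an element of $D$ (hence all later ones), that is, if $x\in\overline D$. A $T_0$ space $X$ is a *directed space* (or monotone determined space) if $U\subseteq X$ is open whenever every directed $D$ converging to a point of $U$ has an element in $U$.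

For example, $\mathbb N\cup\{\infty\}$ with its Scott topology is a directed space. Suppose $U$ satisfies the condition. If $x\in U$ and $x\le y$, then $\{y\}$ converges to $x$, so $y\in U$. If $\infty\in U$, any unbounded set of integers converges to $\infty$, so it meets $U$. Thus $U$ is Scott open. Our convergent sequence is not a directed space: its specialization order is equality, so directed sets are single points and each converges only to itself; then every $U$ satisfies the condition, yet $\{0\}$ is not open.

For a directed space $X$, the known result says: $X$ is core compact if and only if $\Sigma C(X)$ is. The answer to the general question is yes, and $T_0$ is not needed. Two pieces of notation enter the statement. Let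
$$\eta:X\to\Sigma C(X),\qquad \eta(x)=\overline x,$$
and for $W$ open in $X$ let $\Diamond W=\{A\in L:A\cap W\ne\emptyset\}$. The sets $\Diamond W$ are Scott open, since $\overline{\bigcup D}$ meets $W$ if and only if $\bigcup D$ does. They generate, as a subbase, the *lower Vietoris topology* on $L$, which is therefore contained in $\sigma(L)$. For discrete $X$ and finite $G$, the sets $\{B:G\subseteq B\}=\bigcap_{g\in G}\Diamond\{g\}$ of Section 1 are lower Vietoris open, so there the two topologies agree.

**Theorem A.** Let $X$ be a topological space. If $\Sigma C(X)$ is core compact, then $\eta:X\to\Sigma C(X)$ is continuous, and $X$ is core compact.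

**Theorem B.** For every topological space $X$ the following are equivalent:

* (a) $\Sigma C(X)$ is core compact;
* (b) $X$ is core compact and $\eta:X\to\Sigma C(X)$ is continuous;
* (c) $X$ is core compact and $\sigma(C(X))$ is the lower Vietoris topology.

## 3. Pulling back along $\eta$, and where the pullback fails to be open

There is an obvious way to start. Let $x\in W$ with $W$ open in $X$. Then $\overline x\in\Diamond W$, so core compactness of $\Sigma L$ gives a Scott open $\mathcal U$ with $\overline x\in\mathcal U\ll\Diamond W$. Put $N=\eta^{-1}(\mathcal U)$, which contains $x$. If $(W_i)$ is a directed family of open sets covering $W$, then $(\Diamond W_i)$ is directed and covers $\Diamond W$: a set meeting $W$ meets some $W_i$. So $\mathcal U\subseteq\Diamond W_i$ for some $i$. For $y\in N$ the set $\overline y$ meets the open set $W_i$, so $y\in W_i$. Hence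
$$N=\eta^{-1}(\mathcal U)\subseteq W_i\ \text{ for some } i. \tag{4}$$
This is exactly what $N\ll W$ asks for, except that we do not know that $N$ is open, or even that it is a neighborhood of $x$.

Scott openness of $\mathcal U$ alone will not give it. In the sequence of Section 1, $\mathcal W=\{A:0\in A\text{ or }|A|\ge2\}$ is Scott open, while $\eta^{-1}(\mathcal W)=\{0\}$. The map $\eta$ is always continuous into the lower Vietoris topology, because $\eta^{-1}(\Diamond W)=W$; the Scott topology may have more open sets.

For a directed space nothing is missing. If a directed $D$ converges to $x$ with $\overline x\in\mathcal V\in\sigma(L)$, then $\overline x\subseteq\overline D=\sup_{d\in D}\overline d$, so $\overline D\in\mathcal V$, and since the sets $\overline d$ form a directed family, some $\overline d\in\mathcal V$. Thus $\eta^{-1}(\mathcal V)$ satisfies the defining condition and is open: $\eta$ is continuous.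

In general, then, core compactness of $\Sigma L$ has to be used a second time, to prove that $\eta$ is continuous. Section 1 suggests how. There we derived a contradiction from points $1/n$ approaching $0$, using two facts: unions of at most $m$ closures of far-out points stay out of $\mathcal V$, while suitable large finite unions enter $\mathcal U$. The second fact is (1) and is general. The first rested on two features of the sequence that we no longer have: the $m$-point sets formed a Scott closed set, and these Scott closed sets shrank to $\{\emptyset\}$. In general, single closures $\overline y$ will stay out of a Scott open set $\mathcal V_0$, but we must exclude that limits of unions of $m$ such closures lie in $\mathcal V_0$. Lemma 1 serves for this: core compactness of $\Sigma L$ makes the union operation jointly continuous, and then limits along an ultrafilter are stable under union. Lemma 2 handles Scott closedness of $m$-fold unions and their behavior under intersection.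

## 4. Joint continuity of union

For a fixed closed set $P$, the map $Q\mapsto P\cup Q$ preserves directed suprema, so it is Scott continuous. We need continuity in both variables together, for the product topology on $\Sigma L\times\Sigma L$.

**Lemma 1.** Let $\sigma(L)$ be continuous, $\mathcal W\in\sigma(L)$ and $A\cup B\in\mathcal W$. Then there are Scott open $\mathcal N\ni A$ and $\mathcal M\ni B$ such that $P\cup Q\in\mathcal W$ for all $P\in\mathcal N$, $Q\in\mathcal M$.

**Proof.** For $P\in L$ let $\mathcal W_P=\{Q\in L:P\cup Q\in\mathcal W\}$. It is Scott open, since $Q\mapsto P\cup Q$ preserves directed suprema. If $P\subseteq P'$, then $\mathcal W_P\subseteq\mathcal W_{P'}$. For a directed family $(P_i)$ we have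
$$\mathcal W_{\sup P_i}=\bigcup_i\mathcal W_{P_i},$$
because $Q\cup\sup P_i=\sup(Q\cup P_i)$ lies in the Scott open set $\mathcal W$ if and only if some $Q\cup P_i$ does.

Since $B\in\mathcal W_A$, (2) gives a Scott open $\mathcal M$ with $B\in\mathcal M\ll\mathcal W_A$. Let
$$\mathcal N=\{P\in L:\mathcal M\ll\mathcal W_P\}.$$
Then $A\in\mathcal N$, and $\mathcal N$ is an upper set by monotonicity of $P\mapsto\mathcal W_P$. If $(P_i)$ is directed with $\mathcal M\ll\mathcal W_{\sup P_i}$, interpolate by (3): $\mathcal M\ll\mathcal M'\ll\bigcup_i\mathcal W_{P_i}$. This union is directed, so $\mathcal M'\subseteq\mathcal W_{P_i}$ for some $i$, whence $\mathcal M\ll\mathcal W_{P_i}$ and $P_i\in\mathcal N$. So $\mathcal N$ is Scott open. Finally, if $P\in\mathcal N$ and $Q\in\mathcal M$, then $Q\in\mathcal M\subseteq\mathcal W_P$, that is, $P\cup Q\in\mathcal W$. ∎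

## 5. Unions of $m$ members of a Scott closed set

For a nonempty Scott closed $\mathcal C\subseteq L$ and $m\ge1$ let
$$\mathcal C_m=\{A_1\cup\dots\cup A_m:A_1,\dots,A_m\in\mathcal C\}.$$
For $X$ discrete and $\mathcal C=\{\emptyset\}\cup\{\{y\}:y\in X\}$, this is the family of sets with at most $m$ elements. Such a family is Scott closed by counting. For general $\mathcal C$ there is nothing to count: given a directed family of sets, each cut into $m$ pieces from $\mathcal C$, the pieces were chosen independently and need not increase. An ultrafilter makes the choices coherent. Recall that a family of sets with the finite intersection property extends to an ultrafilter, that if a finite union belongs to an ultrafilter then so does one of its terms, and that a set meeting every member of an ultrafilter belongs to it.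

**Lemma 2.** Let $I$ be a directed set, $(\mathcal C^i)_{i\in I}$ nonempty Scott closed sets with $\mathcal C^j\subseteq\mathcal C^i$ for $i\le j$, and $A^i\in\mathcal C^i_m$ with $A^i\subseteq A^j$ for $i\le j$. Then $\overline{\bigcup_iA^i}\in\bigl(\bigcap_i\mathcal C^i\bigr)_m$. Consequently:

* (i) $\mathcal C_m$ is Scott closed for every nonempty Scott closed $\mathcal C$;
* (ii) $\bigcap_i\mathcal C^i_m=\bigl(\bigcap_i\mathcal C^i\bigr)_m$.

**Proof.** Note that $\bigcap_i\mathcal C^i$ is Scott closed and contains $\emptyset$, as each $\mathcal C^i$ is a nonempty lower set. Write $A^i=A^i_1\cup\dots\cup A^i_m$ with $A^i_k\in\mathcal C^i$. The tails $\{i:i\ge i_0\}$ have the finite intersection property since $I$ is directed; let $\mathfrak W$ be an ultrafilter on $I$ containing all of them. Put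
$$C_k=\Bigl\{a\in\bigcup_iA^i:\{i:a\in A^i_k\}\in\mathfrak W\Bigr\},\qquad 1\le k\le m.$$

*The $C_k$ cover $\bigcup_iA^i$.* If $a\in A^{i_0}$, then $a\in A^i$ for all $i\ge i_0$, so the tail from $i_0$ is covered by the $m$ sets $\{i:a\in A^i_k\}$. One of these belongs to $\mathfrak W$.

*$\overline{C_k}\in\mathcal C^{i_0}$ for every $k$ and $i_0$.* Let $G\subseteq C_k$ be finite. Then $\{i:G\subseteq A^i_k\}$ is a finite intersection of members of $\mathfrak W$ (all of $I$ if $G=\emptyset$), so it belongs to $\mathfrak W$ and meets the tail from $i_0$. Choose $i\ge i_0$ with $G\subseteq A^i_k$. As $A^i_k$ is closed, $\overline G\subseteq A^i_k\in\mathcal C^i\subseteq\mathcal C^{i_0}$, so $\overline G\in\mathcal C^{i_0}$. Now $\overline{C_k}$ is the directed supremum of these $\overline G$, and $\mathcal C^{i_0}$ is Scott closed.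

Thus $\overline{C_k}\in\bigcap_i\mathcal C^i$ for each $k$, and $\overline{\bigcup_iA^i}=\overline{C_1}\cup\dots\cup\overline{C_m}$, which proves the main statement.

(i) $\mathcal C_m$ is a lower set: if $B$ is closed and $B\subseteq\bigcup_kA_k$ with $A_k\in\mathcal C$, then $B=\bigcup_k(B\cap A_k)$ and $B\cap A_k\in\mathcal C$. If $D\subseteq\mathcal C_m$ is directed, apply the main statement with $I=D$, $A^d=d$ and all $\mathcal C^d=\mathcal C$ to get $\sup D\in\mathcal C_m$.

(ii) If $A\in\bigcap_i\mathcal C^i_m$, the main statement with $A^i=A$ for all $i$ gives $A\in(\bigcap_i\mathcal C^i)_m$. The other inclusion is immediate. ∎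

## 6. Continuity of $\eta$

**Proposition 3.** If $\sigma(L)$ is continuous, then $\eta:X\to\Sigma L$ is continuous.

**Proof.** Suppose not.

**Setup: points approaching $x$ whose closures stay out of a Scott open set.** There are $\mathcal V_0\in\sigma(L)$ and $x\in X$ with $\overline x\in\mathcal V_0$ such that $\eta^{-1}(\mathcal V_0)$ is not a neighborhood of $x$. Put $Y=\{y\in X:\overline y\notin\mathcal V_0\}$. Every neighborhood $N$ of $x$ meets $Y$, so the sets $N\cap Y$ have the finite intersection property; let $\mathfrak U$ be an ultrafilter on $Y$ containing all of them. Each $S\in\mathfrak U$ meets each $N\cap Y$, so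
$$x\in\overline S\quad\text{for all }S\in\mathfrak U. \tag{5}$$
By (2), used twice, choose Scott open $\mathcal U,\mathcal V$ with
$$\overline x\in\mathcal U\ll\mathcal V\ll\mathcal V_0. \tag{6}$$
For $S\in\mathfrak U$ let $\mathcal C^S$ be the closure of $\eta(S)$ in $\Sigma L$. It is nonempty because $S$ is. Let $\mathrm{Lim}=\bigcap_{S\in\mathfrak U}\mathcal C^S$, the set of limits in $\Sigma L$ of the closures $\overline y$ along $\mathfrak U$. Since $L\setminus\mathcal V_0$ is Scott closed and contains $\eta(Y)$, it contains every $\mathcal C^S$, and so $\mathrm{Lim}\cap\mathcal V_0=\emptyset$.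

**Step 1: $A,B\in\mathrm{Lim}$ implies $A\cup B\in\mathrm{Lim}$.** This step excludes that unions of limits enter $\mathcal V_0$. Let $\mathcal W$ be Scott open with $A\cup B\in\mathcal W$, and take $\mathcal N\ni A$, $\mathcal M\ni B$ from Lemma 1. For every $S\in\mathfrak U$, since $A\in\mathcal C^S$, the open set $\mathcal N$ meets $\eta(S)$. So $\{y\in Y:\overline y\in\mathcal N\}$ meets every member of $\mathfrak U$ and therefore belongs to $\mathfrak U$. Likewise $\{y\in Y:\overline y\in\mathcal M\}\in\mathfrak U$. For $y$ in both sets, Lemma 1 with $P=Q=\overline y$ gives $\overline y=\overline y\cup\overline y\in\mathcal W$. Hence $\{y\in Y:\overline y\in\mathcal W\}\in\mathfrak U$. This set meets every $S\in\mathfrak U$, so $\mathcal W$ meets every $\eta(S)$. As $\mathcal W$ was an arbitrary Scott open set containing $A\cup B$, we get $A\cup B\in\mathcal C^S$ for all $S$.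

**Step 2: for each $m\ge1$ there is $S_m\in\mathfrak U$ with $\mathcal V\cap\mathcal C^{S_m}_m=\emptyset$.** This replaces "few far-out points never reach $\mathcal V$". Order $\mathfrak U$ by reverse inclusion; it is directed, and $\mathcal C^{S'}\subseteq\mathcal C^S$ for $S'\subseteq S$. By Lemma 2(ii),
$$\bigcap_{S\in\mathfrak U}\mathcal C^S_m=\mathrm{Lim}_m=\mathrm{Lim},$$
where the last equality holds by Step 1 and because $A=A\cup\dots\cup A$. This is disjoint from $\mathcal V_0$. By Lemma 2(i) the sets $L\setminus\mathcal C^S_m$ are Scott open. They form a directed family, and its union contains $\mathcal V_0$. Since $\mathcal V\ll\mathcal V_0$, one of them contains $\mathcal V$.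

Shrinking $S$ shrinks $\mathcal C^S_m$. So we may replace $S_m$ by $S_1\cap\dots\cap S_m\in\mathfrak U$ and assume $S_1\supseteq S_2\supseteq\cdots$.

**Step 3: finite sets $F_j\subseteq S_j$ with $\overline{F_j}\in\mathcal U$.** This replaces "many far-out points do reach $\mathcal U$". By (5), $\overline x\subseteq\overline{S_j}$, so $\overline{S_j}\in\mathcal U$ by (6). Apply (1) to the subset $S_j$ to obtain a finite $F_j\subseteq S_j$ with $\overline{F_j}\in\mathcal U$, for each $j\ge1$.

**Step 4: if $G\subseteq X$ is finite, $\overline G\in\mathcal V$ and $m=|G|$, then $m\ge1$ and $G\not\subseteq\overline{F_j}$ for all $j\ge m$.** This plays Steps 2 and 3 against each other. If $G=\emptyset$, then $\emptyset\in\mathcal V$, so $\mathcal V=L$, contradicting Step 2 for $m=1$ because $\mathcal C^{S_1}\neq\emptyset$. So $m\ge1$. Suppose $G\subseteq\overline{F_j}=\bigcup_{y\in F_j}\overline y$ with $j\ge m$. For each $g\in G$ choose $y_g\in F_j\subseteq S_j\subseteq S_m$ with $g\in\overline{y_g}$. Then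
$$\overline G\subseteq\bigcup_{g\in G}\overline{y_g}\in\mathcal C^{S_m}_m,$$
a union of $m$ members of $\mathcal C^{S_m}$. As $\mathcal C^{S_m}_m$ is a lower set by Lemma 2(i), $\overline G\in\mathcal V\cap\mathcal C^{S_m}_m$, contradicting Step 2.

**Step 5: an increasing Scott open cover of $\mathcal V$ none of whose members contains $\mathcal U$.** This contradicts $\mathcal U\ll\mathcal V$. For $i\ge1$ let
$$\mathcal V_i=\{A\in\mathcal V:A\not\subseteq\overline{F_j}\text{ for all }j\ge i\}.$$
Clearly $\mathcal V_1\subseteq\mathcal V_2\subseteq\cdots$.

*The $\mathcal V_i$ cover $\mathcal V$.* Let $A\in\mathcal V$. By (1) there is a finite $G\subseteq A$ with $\overline G\in\mathcal V$; put $m=|G|$. By Step 4, $m\ge 1$ and $G\not\subseteq\overline{F_j}$ for all $j\ge m$, so $A\not\subseteq\overline{F_j}$ for these $j$, and $A\in\mathcal V_m$.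

*Each $\mathcal V_i$ is Scott open.* It is an upper set. Let $D\subseteq L$ be directed with $\sup D\in\mathcal V_i$, and suppose $D\cap\mathcal V_i=\emptyset$. As $\sup D\in\mathcal V$, some $d_0\in D$ lies in $\mathcal V$, and by (1) there is a finite $G\subseteq d_0$ with $\overline G\in\mathcal V$; put $m=|G|$. Let $D_0=\{d\in D:d\supseteq d_0\}$, a directed set with $\sup D_0=\sup D$. Each $d\in D_0$ lies in $\mathcal V$ but not in $\mathcal V_i$, so $d\subseteq\overline{F_j}$ for some $j\ge i$; since $G\subseteq d$, Step 4 gives $j<m$. So every $d\in D_0$ is contained in one of the finitely many sets $\overline{F_j}$ with $i\le j<m$. One of these sets contains all $d\in D_0$: otherwise choose for each such $j$ some $d_j\in D_0$ with $d_j\not\subseteq\overline{F_j}$; an upper bound of $d_0$ and the $d_j$ in $D_0$ would be contained in none of the sets $\overline{F_j}$, $i\le j<m$. Hence $\sup D=\sup D_0\subseteq\overline{F_j}$ for some $j\ge i$, contradicting $\sup D\in\mathcal V_i$.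

So $\mathcal V=\bigcup_i\mathcal V_i$ is an increasing union of Scott open sets. As $\mathcal U\ll\mathcal V$, there is $i$ with $\mathcal U\subseteq\mathcal V_i$. But $\overline{F_i}\in\mathcal U$ by Step 3, while $\overline{F_i}\notin\mathcal V_i$ by definition. This contradiction proves that $\eta$ is continuous. ∎

## 7. Core compactness of $X$: proof of Theorem A

Let $\Sigma C(X)$ be core compact. By Proposition 3, $\eta$ is continuous. Let $W\subseteq X$ be open and $x\in W$. As in Section 3, take a Scott open $\mathcal U$ with $\overline x\in\mathcal U\ll\Diamond W$ and put $N=\eta^{-1}(\mathcal U)$. Now $N$ is an open neighborhood of $x$, and (4) holds for every directed open family $(W_i)$ with $W\subseteq\bigcup W_i$. That is, $x\in N\ll W$ in $\mathcal O(X)$, the lattice of open subsets of $X$. So (2) holds for $X$, and $X$ is core compact. ∎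

In particular, every $T_0$ space $X$ with $\Sigma C(X)$ core compact is core compact.

## 8. Scott versus lower Vietoris: proof of Theorem B

The implication (a)⇒(b) is Theorem A. For the other two, consider for $m\ge1$ the map
$$\kappa_m:X^m\to\Sigma L,\qquad\kappa_m(x_1,\dots,x_m)=\overline{\{x_1,\dots,x_m\}},$$
where $X^m$ has the product topology.

### (b)⇒(c)

Assume $X$ is core compact and $\eta$ is continuous.

**Step 1: the map $\mu:X\times\Sigma L\to\Sigma L$, $\mu(x,A)=\overline x\cup A$, is continuous.** This is the argument of Lemma 1, with interpolation carried out in $\mathcal O(X)$ instead of $\sigma(L)$. Let $\overline x\cup A\in\mathcal V\in\sigma(L)$. For $P\in L$ put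
$$V_P=\{t\in X:\overline t\cup P\in\mathcal V\}=\eta^{-1}(\{Q\in L:Q\cup P\in\mathcal V\}).$$
The set in braces is Scott open and $\eta$ is continuous, so $V_P$ is open in $X$. It is monotone in $P$, and for directed $(P_i)$ we have $V_{\sup P_i}=\bigcup_iV_{P_i}$, because $\overline t\cup\sup P_i=\sup(\overline t\cup P_i)$. By (2) for $X$, choose an open $O$ with $x\in O\ll V_A$, and let $\mathcal N=\{P\in L:O\ll V_P\}$. Then $A\in\mathcal N$, and $\mathcal N$ is an upper set. If $O\ll V_{\sup P_i}$, then (3) gives an open $O'$ with $O\ll O'\ll\bigcup_iV_{P_i}$, so $O'\subseteq V_{P_i}$ and $O\ll V_{P_i}$ for some $i$. Thus $\mathcal N$ is Scott open. For $t\in O$ and $P\in\mathcal N$ we have $t\in O\subseteq V_P$, that is, $\mu(t,P)\in\mathcal V$. So $\mu(O\times\mathcal N)\subseteq\mathcal V$.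

**Step 2: every $\kappa_m$ is continuous.** By induction: $\kappa_1=\eta$, and $\kappa_{m+1}=\mu\circ(\mathrm{id}\times\kappa_m)$.

**Step 3: every Scott open set is lower Vietoris open.** Let $A\in\mathcal V\in\sigma(L)$. By (1) pick $G=\{g_1,\dots,g_m\}\subseteq A$ with $|G|=m$ and $\overline G\in\mathcal V$. If $m=0$, then $\emptyset\in\mathcal V$ and $\mathcal V=L$, which is lower Vietoris open. If $m\ge1$, Step 2 gives open $O_k\ni g_k$ with $\kappa_m(\prod_kO_k)\subseteq\mathcal V$. Any $B\in\bigcap_k\Diamond O_k$ contains points $x_k\in O_k$; as $B$ is closed, $B\supseteq\kappa_m(x_1,\dots,x_m)\in\mathcal V$, so $B\in\mathcal V$. Since $g_k\in A\cap O_k$, we have $A\in\bigcap_k\Diamond O_k\subseteq\mathcal V$.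

As the lower Vietoris topology is contained in $\sigma(L)$, the two coincide. This is (c).

### (c)⇒(a)

Assume $X$ is core compact and $\sigma(L)$ is the lower Vietoris topology. Let $A\in\mathcal V\in\sigma(L)$; we must find a Scott open $\mathcal U$ with $A\in\mathcal U\ll\mathcal V$.

**Step 1: choice of $\mathcal U$.** There are open $O_1,\dots,O_m\subseteq X$ with $A\in\bigcap_k\Diamond O_k\subseteq\mathcal V$. If $m=0$, then $\mathcal V=L$, and $\mathcal U=L$ works: the only Scott open set containing $\emptyset\in L$ is $L$, so any directed open family covering $L$ has $L$ as a member, and $L\ll L$. Let $m\ge1$. Pick $g_k\in A\cap O_k$, open $N_k$ with $g_k\in N_k\ll O_k$, and put $\mathcal U=\bigcap_k\Diamond N_k$. It is Scott open and contains $A$.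

**Step 2: if $N\ll O$ in $\mathcal O(X)$, every ultrafilter $\mathfrak V$ on $X$ with $N\in\mathfrak V$ converges to a point of $O$.** This prepares the product statement in Step 3. Otherwise each $o\in O$ has an open neighborhood $Q_o\notin\mathfrak V$. The finite unions of the $Q_o$ form a directed open family covering $O$, so $N$ is contained in one of them. A finite union of sets not in $\mathfrak V$ is not in $\mathfrak V$, contradicting $N\in\mathfrak V$.

**Step 3: $\prod_kN_k\ll\prod_kO_k$ in $\mathcal O(X^m)$.** Let $(R_\lambda)$ be a directed family of open subsets of $X^m$ covering $\prod_kO_k$, and suppose $\prod_kN_k\not\subseteq R_\lambda$ for all $\lambda$. The sets $\prod_kN_k\setminus R_\lambda$ are nonempty, and since $(R_\lambda)$ is directed, any finitely many of them contain a further one. So some ultrafilter $\mathfrak R$ on $X^m$ contains all of them. Its image under the $k$-th projection is an ultrafilter on $X$ containing $N_k$, so by Step 2 it converges to some $o_k\in O_k$. Hence $\mathfrak R$ converges to $(o_1,\dots,o_m)\in\prod_kO_k$. This point lies in some $R_\lambda$, so $R_\lambda\in\mathfrak R$; but $\prod_kN_k\setminus R_\lambda\in\mathfrak R$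 too, a contradiction.

**Step 4: $\mathcal U\ll\mathcal V$.** We transport the relation of Step 3 through $\kappa_m$. First, $\kappa_m$ is continuous into the lower Vietoris topology: $\overline{\{x_1,\dots,x_m\}}$ meets an open $W$ if and only if some $x_k\in W$, so $\kappa_m^{-1}(\Diamond W)=\bigcup_k\pi_k^{-1}(W)$, where $\pi_k:X^m\to X$ is the $k$-th projection. By (c), $\kappa_m$ is continuous into $\Sigma L$. Let $(\mathcal V_\lambda)$ be a directed family in $\sigma(L)$ with $\mathcal V\subseteq\bigcup_\lambda\mathcal V_\lambda$. Since $\kappa_m(\prod_kO_k)\subseteq\bigcap_k\Diamond O_k\subseteq\mathcal V$, the directed family of open sets $\kappa_m^{-1}(\mathcal V_\lambda)$ covers $\prod_kO_k$. By Step 3, $\prod_kN_k\subseteq\kappa_m^{-1}(\mathcal V_\lambda)$ for some $\lambda$. If $B\in\mathcal U$, choose $x_k\in B\cap N_k$; then $B\supseteq\kappa_m(x_1,\dots,x_m)\in\mathcal V_\lambda$, so $B\in\mathcal V_\lambda$. Hence $\mathcal U\subseteq\mathcal V_\lambda$.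

So $A\in\mathcal U\ll\mathcal V$. By (2), $\sigma(L)$ is continuous, which is (a). ∎

## 9. Directed spaces, $T_1$ spaces, and the two conditions in (b)

**Directed spaces.** In Section 3 we saw that $\eta$ is continuous whenever $X$ is a directed space. So (a)⇔(b) says that a directed space $X$ is core compact if and only if $\Sigma C(X)$ is, which recovers the known result.

**$T_1$ spaces.** For $T_1$ $X$, the space $\Sigma C(X)$ is core compact if and only if $X$ is discrete. Let $\Sigma C(X)$ be core compact and $x\in X$. The set $\{\emptyset\}\cup\{\{y\}:y\ne x\}$ is a lower set in $C(X)$, and a directed subset of it contains at most one singleton, so it is Scott closed. The $\eta$-preimage of its complement is $\{x\}$. By Theorem A, $\eta$ is continuous, so $\{x\}$ is open. Conversely, a discrete $X$ is core compact and every map on it is continuous, so (b) holds.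

**Core compactness of $X$ alone does not suffice.** The space $[0,1]$ with its usual topology is core compact: if $x\in W$, choose a compact neighborhood $K\subseteq W$ of $x$; then the interior of $K$ is way below $W$. It is $T_1$ and not discrete, so $\Sigma C([0,1])$ is not core compact. The convergent sequence of Section 1 is another such space.

**Continuity of $\eta$ alone does not suffice.** Let $X=\{p\}\cup(\mathbb N\times\mathbb N)$, where $(a,k)\le(a',k')$ if and only if $a=a'$ and $k\le k'$, and $p$ is the top element. So $X$ consists of infinitely many ascending columns with a common supremum $p$. A directed set either has a greatest element or is an unbounded part of one column, with supremum $p$. Thus all directed suprema exist, and we give $X$ the Scott topology of this order.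

The specialization order of $X$ is the given order, and $X$ is a directed space. Indeed, let $U$ meet every directed set that converges to a point of $U$. If $x\in U$ and $x\le y$, then $\{y\}$ converges to $x$, so $y\in U$. If $D$ is directed and $\sup D\in U$, then $D$ converges to $\sup D$, since every Scott open set containing $\sup D$ meets $D$; so $D$ meets $U$. Hence $U$ is Scott open. So $\eta$ is continuous.

But $X$ is not core compact. Let $N\ni p$ be open. Each column has supremum $p$, so it meets $N$, and we may put $f(a)=\min\{k:(a,k)\in N\}$. Let
$$W_i=\{p\}\cup\{(a,k):a<i\}\cup\{(a,k):a\ge i,\ k>f(a)\}.$$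
Each $W_i$ is an upper set containing $p$ and all sufficiently high elements of every column, so it is Scott open. The $W_i$ increase with $i$, and their union is $X$. But $(i,f(i))\in N\setminus W_i$ for every $i$, so $N\not\ll X$. As this holds for every open $N\ni p$, condition (2) fails at the point $p$ of the open set $X$. By Theorem A, $\Sigma C(X)$ is not core compact.

Thus neither condition in (b) can be dropped.
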